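\title{Fixed divisors of forms: a counterexample to a conjecture of Schinzel}

\begin{abstract}
Let $D_{k,n}$ be the largest fixed divisor of a primitive integral form of degree $k$ in $n$ variables, and let $D^1_{k,n}$ be the largest fixed divisor among those forms that are products of integral linear forms. Schinzel conjectured that $D_{k,n}=D^1_{k,n}$ for all $k$ and $n$. We show that this fails for $k=p^3+p^2+p$, for every prime $p$ and every $n\ge 3$: the exact power of $p$ dividing $D^1_{k,n}$ is $p^{p^2+2p}$, whereas $p^{(p+1)^2}$ divides $D_{k,n}$. The first case is $k=14$, where $2^9$ divides $D_{14,n}$ and $2^8$ is the exact power of $2$ in $D^1_{14,n}$.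
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For a nonzero polynomial $f\in\mathbb{Z}[x_1,\dots,x_n]$, the \emph{fixed divisor} $d(f)=d(\mathbb{Z}^n,f)$ is the greatest positive integer that divides $f(a)$ for all $a\in\mathbb{Z}^n$. The content of $f$, the greatest common divisor of its coefficients, divides $d(f)$ for a trivial reason, so one restricts attention to \emph{primitive} polynomials, those of content $1$. For them $d(f)$ measures the divisibility of the values that cannot be seen in the coefficients, as with $x(x-1)$. How large can it be in a given degree?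

In one variable the answer is simple. Put $[x]_j=x(x-1)\cdots(x-j+1)$, with $[x]_0=1$, and $\Delta g(x)=g(x+1)-g(x)$. Since $\Delta[x]_j=j[x]_{j-1}$, the value $\Delta^\alpha[x]_j$ at $x=0$ is $\alpha!$ if $j=\alpha$ and $0$ otherwise. The monic polynomials $[x]_0,\dots,[x]_k$ form a $\mathbb{Z}$-basis of the integral polynomials of degree at most $k$, so a primitive $g$ of degree $k$ is $\sum b_j[x]_j$ with coprime integers $b_j$. Now $d(g)$ divides $\Delta^jg(0)=j!\,b_j$, hence $k!\,b_j$, for every $j$, and therefore $d(g)\mid k!$. The bound is attained by $[x]_k=k!\binom{x}{k}$, which is a product of linear polynomials.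

The problem of this paper is the homogeneous analogue. A \emph{form} is a homogeneous polynomial. Let $S_{k,n}$ be the set of primitive forms of degree $k$ in $\mathbb{Z}[x_1,\dots,x_n]$, let $S^1_{k,n}\subset S_{k,n}$ be the subset of \emph{split} forms, that is, products of linear forms with integer coefficients, and put
\[
D_{k,n}=\max_{f\in S_{k,n}}d(f),\qquad D^1_{k,n}=\max_{f\in S^1_{k,n}}d(f).
\]
We take the problem from the survey of Prasad, Rajkumar and Reddy \cite{PRR}. Schinzel proved that $D_{k,n}$ divides $(k-1)!$, that $D_{k,2}=D^1_{k,2}$ for all $k$, and that $D_{k,n}=D^1_{k,n}$ for all $k\le 9$ and all $n$. \emph{Schinzel's conjecture} is that $D_{k,n}=D^1_{k,n}$ for all positive integers $k$ and $n$.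

The simplest cases show why one would expect this. For $n=1$ the only forms are $\pm x^k$, and both numbers are $1$. The values of $xy(x+y)$ are even, so $D_{3,n}=D^1_{3,n}=2!$ for $n\ge2$. The values of the sextic
\begin{equation}\label{eq:sextic}
x(x+2y)\cdot y(y+2x)\cdot(x+y)(x-y)
\end{equation}
are divisible by $8$, the full power of $2$ in $5!$. Indeed, unless $x$ and $y$ are both even, one of the three pairs consists of two even numbers that differ by twice an odd number, and one of these is a multiple of $4$. As with $[x]_k$, the factors are placed so that their zeros cover the residue classes modulo $2$ and then modulo $4$ evenly, and it is not apparent what an irreducible factor of higher degree could add. Nevertheless the conjecture is false.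

Throughout, $p$ is a prime and $v=v_p$ is the $p$-adic valuation on $\mathbb{Z}$, with $v(0)=\infty$.

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $k=p^3+p^2+p$.
\begin{enumerate}
\item[(A)] There is $f\in S_{k,3}$ with $p^{(p+1)^2}\mid f(a)$ for all $a\in\mathbb{Z}^3$. Hence $p^{(p+1)^2}\mid D_{k,n}$ for all $n\ge3$.
\item[(B)] For $n\ge3$, every $f\in S^1_{k,n}$ has $v(d(f))\le p^2+2p=(p+1)^2-1$. This is sharp: $v(D^1_{k,n})=p^2+2p$.
\item[(C)] $v(D_{k,n})\in\{(p+1)^2,\,(p+1)^2+1\}$ for all $n\ge3$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}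
Let $k=p^3+p^2+p$. For every $n\ge3$ we have $D^1_{k,n}\mid D_{k,n}$ and $p\mid D_{k,n}/D^1_{k,n}$, and $D_{k,n}=D^1_{k,n}$ holds exactly when $n\le2$. Thus Schinzel's conjecture fails for infinitely many $k$, namely $14,39,155,\dots$, and the quotient $D_{k,n}/D^1_{k,n}$ is unbounded.
\end{corollary}

To place these exponents, recall Legendre's formula $v(r!)=\sum_{i\ge1}\lfloor r/p^i\rfloor$. For $r=k-1=p^3+p^2+p-1<p^4$ it gives
\[
v((k-1)!)=(p^2+p)+(p+1)+1=(p+1)^2+1 .
\]
So split forms fall short of Schinzel's bound by exactly two factors $p$, and general forms by at most one. We do not determine which of the two values in (C) occurs, and we say nothing about the degrees $10\le k\le13$.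

The degree $k$ is $p$ times the number of lines of the projective plane over $\mathbb{F}_p$, and the forms that matter reduce modulo $p$ to the $p$-th power of the product of all lines. What limits a split form is one fact of linear algebra: a linear form over $\mathbb{F}_p$ has a zero on every projective line. Section~\ref{sec:two} shows for $p=2$ how this costs a factor $p$ and how a form that is not required to split recovers it. Section~\ref{sec:construction} proves (A) and the lower bound in (B), Section~\ref{sec:split} proves the upper bound in (B), and Section~\ref{sec:general} treats (C).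

\section{One prime and three variables}\label{sec:reductions}

A bar denotes reduction modulo $p$. We use Gauss's lemma: the content of a product is the product of the contents. In particular the linear factors of a form in $S^1_{k,n}$ are primitive, and a product of primitive linear forms is primitive. A form in three variables may be regarded as a form in $n\ge3$ variables, with the same content and the same fixed divisor.

The numbers $D_{k,n}$ and $D^1_{k,n}$ are maxima, and a maximum of integers carries no information about a single prime unless it is also a least common multiple. The Chinese remainder theorem shows that it is.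

\begin{lemma}\label{lem:lcm}
Let $k,n\ge1$. \emph{(i)} If $f\in S_{k,n}$, then $d(f)\mid D_{k,n}$. \emph{(ii)} If $f\in S^1_{k,n}$, then $d(f)\mid D^1_{k,n}$.
\end{lemma}

\begin{proof}
Both maxima exist because $D_{k,n}\mid(k-1)!$.

(i) Let $g\in S_{k,n}$ have $d(g)=D_{k,n}$. If $d(f)\nmid D_{k,n}$, there is a prime $q$ with $D_{k,n}=q^tM$, $q\nmid M$, and $q^s\mid d(f)$ for some $s>t$. Choose a form $h$ of degree $k$ with $h\equiv f\pmod{q^s}$ and $h\equiv g\pmod M$, coefficient by coefficient. All values of $h$ are divisible by $q^s$ and by $M$. Since $f$ and $g$ are primitive, $h$ is nonzero modulo $q$ and modulo every prime factor of $M$, so its content $c$ is prime to $qM$. Then $h/c\in S_{k,n}$ and $q^sM\mid d(h/c)$, which contradicts $q^sM>D_{k,n}$.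

(ii) Let $f=\prod\ell_i$, and let $g=\prod m_i\in S^1_{k,n}$ have $d(g)=D^1_{k,n}=q^tM$, with $q,s,t$ as before. Glue factor by factor: choose linear forms $r_i\equiv\ell_i\pmod{q^s}$, $r_i\equiv m_i\pmod M$. As $\ell_i$ and $m_i$ are primitive, the content $c_i$ of $r_i$ is prime to $qM$. All values of $\prod r_i$ are divisible by $q^sM$, hence so are those of $\prod(r_i/c_i)\in S^1_{k,n}$, a contradiction.
\end{proof}

Consequently $v(D_{k,n})$ and $v(D^1_{k,n})$ are the maxima of $v(d(f))$ over $S_{k,n}$ and $S^1_{k,n}$.

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]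
The number $D^1_{k,n}$ is the fixed divisor of a form in $S^1_{k,n}\subset S_{k,n}$, so it divides $D_{k,n}$ by Lemma~\ref{lem:lcm}(i). For $n\ge3$, parts (A) and (B) give $v(D_{k,n})>v(D^1_{k,n})$, so the quotient is a multiple of $p$, and in particular at least $p$. For $n=2$ equality is Schinzel's theorem, and for $n=1$ both numbers are $1$.
\end{proof}

For upper bounds we pass from $n$ variables to three. This is possible because $k=p^3+p^2+p$ is one less than the number of planes in $\mathbb{P}^3(\mathbb{F}_p)$. Primitivity may be lost on restriction, but only the condition $\bar f\ne0$ matters at the prime $p$.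

\begin{lemma}\label{lem:restrict}
Let $n\ge3$ and let $f\in\mathbb{Z}[x_1,\dots,x_n]$ be a form of degree $k\le p^3+p^2+p$ with $\bar f\ne0$. There is a form $g$ of degree $k$ in three variables over $\mathbb{Z}$, with $\bar g\neq0$, such that every value of $g$ on $\mathbb{Z}^3$ is a value of $f$ on $\mathbb{Z}^n$. If $f$ is a product of integral linear forms, so is $g$.
\end{lemma}

\begin{proof}
By induction it suffices to remove one variable when $n\ge4$. Nonproportional linear forms are nonassociated primes of the factorial ring $\mathbb{F}_p[x_1,\dots,x_n]$, so at most $k$ of them divide $\bar f$. Up to scalars there are $(p^n-1)/(p-1)\ge p^3+p^2+p+1>k$ nonzero linear forms over $\mathbb{F}_p$, so one of them, $m$, does not divide $\bar f$. Choose $b_1,\dots,b_n\in\mathbb{Z}^n$ reducing to a basis of $\mathbb{F}_p^n$ such that $\bar b_1,\dots,\bar b_{n-1}$ span $\ker m$, and put $g(y)=f(y_1b_1+\dots+y_{n-1}b_{n-1})$. In the coordinates $y_1,\dots,y_n$ of this basis $m$ is proportional to $y_n$, and $\bar g$ arises from $\bar f$ by setting $y_n=0$. Hence $\bar g\ne0$. The substitution is linear,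 so it preserves homogeneity and splitting.
\end{proof}

From now on $k=p^3+p^2+p$. A \emph{point} is a point of $\mathbb{P}^2(\mathbb{F}_p)$, and a \emph{line} is a nonzero linear form $m$ on $\mathbb{F}_p^3$ up to scalars; we write $P\in m$ if $m$ vanishes at $P$. There are $p^2+p+1$ points and as many lines, each line has $p+1$ points, each point lies on $p+1$ lines, two distinct lines share exactly one point, and two distinct points lie on exactly one line. The following fact is the source of the obstruction.

\begin{lemma}\label{lem:zero}
Let $m$ be a line and $\kappa$ a linear form on $\mathbb{F}_p^3$. Then $\kappa$ vanishes at some point of $m$. If it vanishes at two points of $m$, it is a scalar multiple of $m$.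
\end{lemma}

\begin{proof}
A linear functional on the $2$-dimensional space $\ker m$ has a nonzero kernel. If it vanishes at two points, which span $\ker m$, then $\ker m\subset\ker\kappa$.
\end{proof}

\section{The case \texorpdfstring{$p=2$, $k=14$}{p=2, k=14}}\label{sec:two}

The plane over $\mathbb{F}_2$ has seven lines. Take two integral linear forms $\ell$ and $\ell+2\kappa$ over each line, and consider the product of these fourteen forms. A vector $a\in\mathbb{Z}^3$ with an odd coordinate reduces to a point on three lines, so six factors are even at $a$. If $\ell(a)$ is even and $\kappa(a)$ is odd, then one of $\ell(a)$, $\ell(a)+2\kappa(a)$ is a multiple of $4$, and the pair contributes $2^3$. If this happens for all three lines through the point, the value is divisible by $2^9$. This is the mechanism of \eqref{eq:sextic}, where the zero set of each $\bar\ell$ is a single point of $\mathbb{P}^1(\mathbb{F}_2)$ and $\kappa$ can be chosen odd there. In the plane, Lemma~\ref{lem:zero} forbids it: on every line there is a point where $\kappa$ is even.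

The best one can hope for is to collect the failures on one line, say $z=0$, by taking $\kappa=z$. Put
\[
A_\lambda=\lambda(\lambda+z)(\lambda+2z)(\lambda+3z),\qquad F=A_yA_xA_{x-y},
\]
and consider the split form $z^2F$ of degree $14$. If $x,y,z$ are all even, its value is divisible by $2^{14}$. If $z$ is odd, the four factors of each $A_\lambda$ run through the residues modulo $4$, so $8\mid A_\lambda$ and $2^9\mid F$. If $z$ is even and $x,y$ are not both even, exactly one $\lambda\in\{y,x,x-y\}$ is even. For $z=2\zeta$ with $\zeta$ odd and $\lambda=2\xi$, we get $A_\lambda=2^4\,\xi(\xi+\zeta)(\xi+2\zeta)(\xi+3\zeta)$, which is divisible by $2^{4+3}$, and $z^2$ supplies $2^2$: again $2^9$. For $z=4\omega$ we only get $2^4$ from $A_\lambda$ and $2^4$ from $z^2$, and at $(1,2,4)$,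
\[
z^2F=16\cdot(2\cdot6\cdot10\cdot14)\cdot(1\cdot5\cdot9\cdot13)\cdot(-1\cdot3\cdot7\cdot11)
\]
has valuation exactly $8$.

The defect sits at $z=4\omega$, and it suggests separating the two copies of $z$ one level deeper: replace $z^2$ by $z(z-4\eta)$ with a linear form $\eta$. At $z=4\omega$ this is $16\,\omega(\omega-\eta)$, which gains the missing factor $2$ wherever $\eta$ is odd. But Lemma~\ref{lem:zero} applies again: $\bar\eta$ vanishes at a point of the line $z=0$, and over that point a vector with $z=4$ and $\lambda\equiv2\pmod4$ still gives valuation $8$. For $\eta=y$ the vector $(1,2,4)$ is such a vector. Part (B) of Theorem~\ref{thm:main} says that no other arrangement of fourteen linear forms does better; its proof shows that a split form whose values are all divisible by $2^9$ is forced into this very pattern.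

Now expand $z(z-4\eta)F=z^2F-4z\cdot\eta F$ and give up the factorization. What is needed in place of $\eta F$ is a form $G$ of degree $13$ with $G\equiv F\pmod{2^5}$ whenever $4\mid z$ and $x,y$ are not both even. For then $16\mid F$ gives
\[
z^2F-4zG\equiv16\,\omega(\omega-1)F\equiv0\pmod{2^9}.
\]
The form $yF$ satisfies the congruence for odd $y$ and is $0$ modulo $2^5$ for even $y$, so we add a form $J$ with the opposite behavior:
\[
G=yF+J,\qquad J=xA_yB_0B_1,\qquad B_c=\lambda(\lambda+2y)(\lambda+z)(\lambda+z+2y)\ \text{ with }\ \lambda=x-cy .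
\]
Let $4\mid z$. If $y$ is odd, then $\lambda=x-cy$ is even for one $c$, both pairs in $B_c$ are separated by $2y$, and $2^6\mid J$. If $y$ is even and $x$ is odd, then $F$ and $J$ are odd multiples of $A_y$, and $16\mid A_y$ gives $J\equiv F\pmod{2^5}$. At $(1,2,4)$ we have $A_y=1680=16\cdot105$, $F=1680\cdot585\cdot(-231)$ and $J=1680\cdot225\cdot(-63)$, so
\[
z^2F-4z(yF+J)=-16(F+J)=16\cdot1680\cdot(135135+14175)=16\cdot1680\cdot149310,
\]
and $149310$ is even. It remains to see that the correction does no harm when $4\nmid z$; this is part of the general proof.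

\section{A form with values divisible by \texorpdfstring{$p^{(p+1)^2}$}{p to the power (p+1) squared}}\label{sec:construction}

For a linear form $\lambda$ in $x,y$ put $A_\lambda=\prod_{j=0}^{p^2-1}(\lambda+jz)$, and let
\[
F=A_y\prod_{c=0}^{p-1}A_{x-cy}.
\]
Modulo $p$, the forms $\lambda+jz$ with $\lambda\in\{y,\ x-cy\}$ and $0\le j<p$ are the $p^2+p$ lines other than $z$, so $z^pF$ contains every line exactly $p$ times. As for $p=2$, its defect lies at $z=p^2\omega$, where $z^p=p^{2p}\omega^p$. We want to turn $\omega^p$ into $\omega^p-\omega$, which $p$ divides by Fermat's little theorem. Since $p^{2p-2}z=p^{2p}\omega$, subtracting $p^{2p-2}zy^{p-1}F$ achieves this where $p\nmid y$. For the remaining point $(1:0:0)$ of the line $z=0$ we use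
\[
B_c=\prod_{i=0}^{p-1}\prod_{j=0}^{p-1}(x-cy+jz+p\,i\,y),\qquad J=x^{p-1}A_y\prod_{c=0}^{p-1}B_c .
\]
The form $B_c$ has the same reduction as $A_{x-cy}$, but the $p$ copies of each line are separated by multiples of $py$ instead of $pz$, and $y$ is prime to $p$ at the point of $z=0$ where $x-cy$ vanishes. This makes $J$ negligible there. The factor $A_y$ is kept so that $J$ agrees with $F$ at $(1:0:0)$, and $x^{p-1}$ adjusts the degree while being $1$ modulo $p$ at that point. Put
\[
f_0=T_1-T_2-T_3,\qquad T_1=z^pF,\quad T_2=p^{2p-2}zy^{p-1}F,\quad T_3=p^{2p-2}zJ .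
\]
Since $\deg F=p^3+p^2$ and $\deg J=(p-1)+p^2+p^3$, all three terms are forms of degree $k$.

\begin{proposition}\label{prop:construction}
For all $a\in\mathbb{Z}^3$ we have $v(T_1(a))\ge p^2+2p$, with equality at $a=(1,p,p^2)$, and $v(f_0(a))\ge(p+1)^2$.
\end{proposition}

\begin{proof}
Let $e=(p+1)^2$, and evaluate all forms at $a=(x,y,z)\in\mathbb{Z}^3$. We use twice the following observation. If $\xi,\zeta\in\mathbb{Z}$ and $p\nmid\zeta$, the numbers $\xi+j\zeta$ $(0\le j<p^2)$ form a complete residue system modulo $p^2$; it contains $p$ multiples of $p$, one of which is a multiple of $p^2$, so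
\begin{equation}\label{eq:crs}
v\Bigl(\prod_{j=0}^{p^2-1}(\xi+j\zeta)\Bigr)\ge p+1 .
\end{equation}
In Cases 1, 2 and 3a we show $v(T_i)\ge e$ for each $i$; only Case 3b needs cancellation. Note that $p^2+3p-1\ge e$ because $p\ge2$.

\emph{Case 1: $p$ divides $x,y,z$.} By homogeneity $v(T_i)\ge k$, and $k-e=p^3-p-1>0$.

\emph{Case 2: $p\nmid z$.} By \eqref{eq:crs} each of the $p+1$ factors $A_\lambda$ has valuation at least $p+1$, so $v(F)\ge e$, which settles $T_1$ and $T_2$. For each $c$ there is $j_0\in\{0,\dots,p-1\}$ with $p\mid x-cy+j_0z$, and the $p$ factors of $B_c$ with $j=j_0$ are divisible by $p$. Hence $v(J)\ge(p+1)+p\cdot p$ and $v(T_3)\ge(2p-2)+p^2+p+1=p^2+3p-1$.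

\emph{Case 3: $z=p\zeta$, and $p$ does not divide both $x$ and $y$.} The forms $y$ and $x-cy$ $(0\le c<p)$ represent all $p+1$ nonzero binary linear forms over $\mathbb{F}_p$ up to scalars, so exactly one of them, $\lambda$, has a value divisible by $p$, say $p\xi$. Then
\begin{equation}\label{eq:Alambda}
A_\lambda=p^{p^2}\prod_{j=0}^{p^2-1}(\xi+j\zeta).
\end{equation}
If $\lambda=x-cy$, then $p\nmid y$ and $B_c=p^{p^2}\prod_j\prod_i(\xi+j\zeta+iy)$. For each of the $p$ values of $j$, one of the $p$ numbers $\xi+j\zeta+iy$ is divisible by $p$, so
\begin{equation}\label{eq:J}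
v(J)\ge p^2+p\qquad\text{if }\lambda=x-cy .
\end{equation}

\emph{Case 3a: $p\nmid\zeta$.} By \eqref{eq:Alambda} and \eqref{eq:crs}, $v(F)\ge v(A_\lambda)\ge p^2+p+1$. Therefore $v(T_1)\ge p+p^2+p+1=e$ and $v(T_2)\ge(2p-2)+1+p^2+p+1=p^2+3p$. Also $v(J)\ge p^2+p$, by \eqref{eq:J} if $\lambda=x-cy$ and because $A_y$ is a factor of $J$ if $\lambda=y$. So $v(T_3)\ge(2p-2)+1+p^2+p=p^2+3p-1$.

\emph{Case 3b: $z=p^2\omega$.} By \eqref{eq:Alambda} and \eqref{eq:J} we may write $F=p^{p^2}U$ and $J=p^{p^2}J'$ with integers $U,J'$. Then $T_1=p^{p^2+2p}\omega^pU$ and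
\[
f_0=p^{p^2+2p}\bigl[\omega^pU-\omega y^{p-1}U-\omega J'\bigr],
\]
and we must show that $p$ divides the bracket. If $\lambda=x-cy$, then $y^{p-1}\equiv1$ and, by \eqref{eq:J}, $J'\equiv0\pmod p$, so the bracket is congruent to $U(\omega^p-\omega)\equiv0$. If $\lambda=y$, then $p\mid y$, $p\nmid x$, and $y^{p-1}\equiv0$. Every factor of $A_{x-cy}$ and of $B_c$ is congruent to $x$, because $y\equiv z\equiv0$. With $A_y=p^{p^2}A'$ we obtain $U\equiv A'x^{p^3}$ and $J'\equiv A'x^{p-1}x^{p^3}\equiv A'x^{p^3}$, so the bracket is congruent to $A'x^{p^3}(\omega^p-\omega)\equiv0$.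

Finally, at $(1,p,p^2)$ we have $v(z^p)=2p$, $A_y=p^{p^2}\prod_j(1+jp)$, and all factors of the $A_{x-cy}$ are congruent to $1$. So $v(T_1)=p^2+2p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A) and of the lower bound in (B)]
Since $2p-2>0$, we have $\bar f_0=\overline{z^pF}\ne0$, so the content $c_0$ of $f_0$ is prime to $p$, and $f=f_0/c_0\in S_{k,3}$ has all values divisible by $p^{(p+1)^2}$. Lemma~\ref{lem:lcm}(i) gives $p^{(p+1)^2}\mid D_{k,n}$ for $n\ge3$. The form $z^pF$ is a product of $k$ primitive linear forms, so it lies in $S^1_{k,n}$, and Lemma~\ref{lem:lcm}(ii) gives $v(D^1_{k,n})\ge p^2+2p$.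
\end{proof}

\section{Split forms}\label{sec:split}

\begin{proposition}\label{prop:split}
Let $\ell_1,\dots,\ell_k$ be integral linear forms in three variables, each nonzero modulo $p$, and $f=\prod\ell_i$. Then $v(f(a))\le p^2+2p$ for some $a\in\mathbb{Z}^3$.
\end{proposition}

This completes the proof of (B). Indeed, for $f\in S^1_{k,n}$ Lemma~\ref{lem:restrict} provides a split form $g$ in three variables with $\bar g\ne0$ and $d(f)\mid d(g)$, and no factor of $g$ vanishes modulo $p$. Hence $v(d(f))\le p^2+2p$, and in particular $v(D^1_{k,n})\le p^2+2p$.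

For the rest of the section assume the contrary:
\begin{equation}\label{eq:H}
v(f(a))\ge(p+1)^2\qquad\text{for all }a\in\mathbb{Z}^3 .
\end{equation}
We search for a vector of small valuation by choosing its base-$p$ digits one at a time. At each stage a new digit can avoid, on average, all but a fraction $1/p$ of the factors that are still divisible by the current power of $p$. Assumption \eqref{eq:H} leaves so little room in these averages that they determine the configuration of the $\ell_i$ modulo $p$ and then modulo $p^2$.

\subsection*{Three digits}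
For each point $P$ fix $\tilde P\in\mathbb{Z}^3$ whose reduction represents $P$. Let $I_P=\{i:p\mid\ell_i(\tilde P)\}$ and $N_P=|I_P|$. For $i\in I_P$ and $t\in\mathbb{Z}^3$,
\[
\ell_i(\tilde P+pt)=p\,\varphi_i(t),\qquad\varphi_i(t)=\ell_i(\tilde P)/p+\ell_i(t),
\]
while $\ell_i(\tilde P+pt)$ is prime to $p$ for $i\notin I_P$. Hence
\begin{equation}\label{eq:val}
v(f(\tilde P+pt))=N_P+\sigma(t),\qquad\sigma(t)=\sum_{i\in I_P}v(\varphi_i(t)).
\end{equation}
For $t_0\in\mathbb{Z}^3$ let $Z(t_0)=\{i\in I_P:p\mid\varphi_i(t_0)\}$ and $\nu(t_0)=|Z(t_0)|$; both depend only on $t_0$ modulo $p$ (and on $P$, which is suppressed). For $i\in Z(t_0)$,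
\[
\varphi_i(t_0+ps)=p\,\psi_i(s),\qquad\psi_i(s)=\varphi_i(t_0)/p+\ell_i(s).
\]
The reductions $\bar\varphi_i$ and $\bar\psi_i$ are affine functions on $\mathbb{F}_p^3$ with linear part $\bar\ell_i\ne0$, so their zero sets are affine planes, containing $p^2$ of the $p^3$ vectors. In particular the average of $\nu$ over $\mathbb{F}_p^3$ is $N_P/p$.

\begin{lemma}\label{lem:digit}
Fix $P$ and $t_0$.
\begin{enumerate}
\item[(i)] If $\nu(t_0)<p$, then $\sigma(t)=\nu(t_0)$ for some $t$.
\item[(ii)] If $\nu(t_0)=p$, then $\sigma(t)\le p+1$ for some $t$; and $\sigma(t)=p$ for some $t$ unless the zero sets of the $\bar\psi_i$, $i\in Z(t_0)$, partition $\mathbb{F}_p^3$.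
\end{enumerate}
\end{lemma}

\begin{proof}
For $t=t_0+ps$ we have $\sigma(t)=\nu(t_0)+\sum_{i\in Z(t_0)}v(\psi_i(s))$. The number of $\bar\psi_i$ that vanish at a vector of $\mathbb{F}_p^3$ has average $\nu(t_0)/p$. If this number is $0$ at some vector, then $\sigma(t)=\nu(t_0)$ there, and this must happen when $\nu(t_0)<p$. Let $\nu(t_0)=p$ and suppose that it does not happen. The average is $1$, so exactly one $\bar\psi_i$ vanishes at each vector, which is the partition property. Take any $s_0$ and the index $i$ with $p\mid\psi_i(s_0)$. Since $\psi_i(s_0+pr)=p\,(\psi_i(s_0)/p+\ell_i(r))$ and $\bar\ell_i\neq0$, some $r$ gives $v(\psi_i(s_0+pr))=1$, while the other $\psi_{i'}(s_0+pr)$ remain prime to $p$. Then $\sigma(t)=p+1$.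
\end{proof}

\subsection*{The configuration modulo \texorpdfstring{$p$}{p}}

\begin{lemma}\label{lem:modp}
Under \eqref{eq:H}, $N_P=p^2+p$ for every point $P$, and every line occurs exactly $p$ times among $\bar\ell_1,\dots,\bar\ell_k$.
\end{lemma}

\begin{proof}
If $N_P\le p^2+p-1$, the average of $\nu$ is less than $p+1$, so $\nu(t_0)\le p$ for some $t_0$. By Lemma~\ref{lem:digit} and \eqref{eq:val} some value of $f$ has valuation at most $N_P+p+1\le p^2+2p$, contrary to \eqref{eq:H}. So $N_P\ge p^2+p$ at all $p^2+p+1$ points. Each $\bar\ell_i$ vanishes at $p+1$ points, so $\sum_PN_P=(p+1)k=(p^2+p)(p^2+p+1)$, and equality holds everywhere. This is where the value of $k$ enters. Let the line $m$ occur $\mu$ times. In $\sum_{P\in m}N_P$ each copy of $m$ is counted $p+1$ times and each other form once, so $(p+1)(p^2+p)=(p+1)\mu+(k-\mu)$. Thus $p\mu=(p+1)(p^2+p)-k=p^2$.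
\end{proof}

Index the forms by pairs $(m,j)$, where $m$ is a line and $1\le j\le p$. Multiplying a form by an integer prime to $p$ changes no valuation, so we may assume that $\ell_{m,1},\dots,\ell_{m,p}$ are congruent modulo $p$, and write
\[
\ell_{m,j}=\ell_{m,1}+p\,\kappa_{m,j},\qquad\kappa_{m,1}=0,
\]
with integral linear forms $\kappa_{m,j}$. Let $\kappa_{m,j}(P)\in\mathbb{F}_p$ be the residue of $\kappa_{m,j}(\tilde P)$, the \emph{shift} of the $j$-th copy of $m$ at $P$. For $P\in m$, substituting in the definition of $\varphi_{m,j}$ gives
\begin{equation}\label{eq:shift}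
\bar\varphi_{m,j}=\bar\varphi_{m,1}+\kappa_{m,j}(P).
\end{equation}

\subsection*{The configuration at one point}
Fix $P$. For $i\in I_P$ the function $\bar\varphi_i$ is unchanged by adding a multiple of $\tilde P$ to the argument, because $p\mid\ell_i(\tilde P)$. So $\bar\varphi_i$, $Z$ and $\nu$ are defined on the affine plane $\Pi=\mathbb{F}_p^3/\langle P\rangle$, which has $p^2$ elements. The zero set of $\bar\varphi_{m,j}$ in $\Pi$ is an affine line parallel to $\ker m/\langle P\rangle$, which we call its \emph{zero line}. The $p+1$ lines $m\ni P$ correspond bijectively to the $p+1$ directions of $\Pi$, each direction carries $p$ zero lines counted with repetition, and affine lines of different directions meet in exactly one element. The function $\nu$ counts zero lines through an element of $\Pi$, and its average is $N_P/p=p+1$. Call $t_0$ \emph{special} at $P$ if $\nu(t_0)=p$.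

\begin{lemma}\label{lem:special}
Under \eqref{eq:H}, $\nu\ge p$ on $\Pi$. If $t_0\in\mathbb{Z}^3$ is special at $P$, then $Z(t_0)=\{(m,j):1\le j\le p\}$ for a single line $m\ni P$, and the zero sets of $\bar\psi_{m,1},\dots,\bar\psi_{m,p}$ are pairwise disjoint.
\end{lemma}

\begin{proof}
By \eqref{eq:H}, \eqref{eq:val} and Lemma~\ref{lem:modp}, $\sigma(t)\ge p+1$ for all $t$. Lemma~\ref{lem:digit} then excludes $\nu(t_0)<p$ and shows that at a special $t_0$ the $p$ zero planes partition $\mathbb{F}_p^3$. Disjoint affine planes in $\mathbb{F}_p^3$ are parallel, so the $\bar\ell_i$ with $i\in Z(t_0)$ are proportional. They are $p$ copies of one line, and there are no others.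
\end{proof}

\begin{example}
Let $p=2$. Then $\Pi$ has four elements and three directions. The two zero lines of a direction are either distinct, and add $1$ to $\nu$ everywhere, or equal. If exactly one direction has equal lines, then off that line $\nu=2$ with two different directions involved, contrary to Lemma~\ref{lem:special}. If exactly two directions have equal lines, these cover three elements and $\nu=1$ at the fourth. So the lines are distinct in all three directions or equal in all three. The next lemma is the same dichotomy for every $p$.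
\end{example}

Call $P$ \emph{concentrated} if some $t_0$ is special at $P$, and \emph{spread} otherwise.

\begin{lemma}\label{lem:dichotomy}
Assume \eqref{eq:H}.
\begin{enumerate}
\item[(a)] If $P$ is spread, then for every line $m\ni P$ the shifts $\kappa_{m,1}(P),\dots,\kappa_{m,p}(P)$ are distinct.
\item[(b)] If $P$ is concentrated, then for every line $m\ni P$ all shifts $\kappa_{m,j}(P)$ are $0$, and there is a special $t_0$ at $P$ with $Z(t_0)=\{(m,j):1\le j\le p\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $\nu\ge p+1$ with average $p+1$, so $\nu=p+1$ on $\Pi$. Let $m\ni P$ and $\gamma\in\mathbb{F}_p$, let $\Lambda\subset\Pi$ be the affine line $\bar\varphi_{m,1}=-\gamma$, and let $n_\gamma$ be the number of $j$ with $\kappa_{m,j}(P)=\gamma$. By \eqref{eq:shift}, $n_\gamma$ zero lines of the direction of $m$ equal $\Lambda$ and the others are disjoint from it. Each of the $p^2$ zero lines of the other directions meets $\Lambda$ once. Summing $\nu$ over $\Lambda$ gives $p(p+1)=p\,n_\gamma+p^2$, so $n_\gamma=1$.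

(b) We first show: if $t\in\Pi$ is special, with line $m$, then the functions $\bar\varphi_{m,j}$ have a common zero line $\Lambda$, and every element off $\Lambda$ is special. The zero lines of the $\bar\varphi_{m,j}$ are parallel and pass through $t$, so they coincide. Each of the other $p^2$ zero lines has $p-1$ elements off $\Lambda$, so the sum of $\nu$ over the $p(p-1)$ elements off $\Lambda$ is $p^2(p-1)$. The average there is $p$, and $\nu\ge p$ forces $\nu=p$ off $\Lambda$.

Apply this to a special $t_1$, with line $m_1$ and zero line $\Lambda_1$, and then to some $t_2\notin\Lambda_1$, with line $m_2$ and zero line $\Lambda_2$. We have $m_2\ne m_1$, since no $\bar\varphi_{m_1,j}$ vanishes at $t_2$. So $\Lambda_1\cap\Lambda_2$ is a single element $O$, and all elements of $\Pi$ other than $O$ are special. Given any $m\ni P$, the zero line of $\bar\varphi_{m,1}$ has $p\ge2$ elements, so it contains some $t_0\ne O$. This $t_0$ is special and $(m,1)\in Z(t_0)$, hence $Z(t_0)=\{(m,j):1\le j\le p\}$ by Lemma~\ref{lem:special}. Evaluating \eqref{eq:shift} at $t_0$ gives $\kappa_{m,j}(P)=0$.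
\end{proof}

\subsection*{A line of concentrated points}
So far the points were treated separately. They are tied together by the fact that the shifts along a line $m$ are values of linear forms. If all points could be spread, \eqref{eq:H} would be consistent with everything above; Lemma~\ref{lem:zero} rules this out.

\begin{lemma}\label{lem:line}
Under \eqref{eq:H} there is a line $m_0$ all of whose points are concentrated and for which $\bar\kappa_{m_0,2}$ is a scalar multiple of $m_0$.
\end{lemma}

\begin{proof}
If $P\in m$ and $\kappa_{m,2}(P)=0$, then $\kappa_{m,1}(P)=\kappa_{m,2}(P)$, so $P$ is concentrated by Lemma~\ref{lem:dichotomy}(a). By Lemma~\ref{lem:zero} every line $m$ has such a point. Take a concentrated point $P$, a line not through $P$, and a concentrated point $P'$ on that line, and let $m_0$ be the line through $P$ and $P'$. By Lemma~\ref{lem:dichotomy}(b), $\bar\kappa_{m_0,2}$ vanishes at $P$ and $P'$, so it is a multiple of $m_0$ by Lemma~\ref{lem:zero}. It then vanishes at every point of $m_0$, and all these points are concentrated.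
\end{proof}

Along $m_0$ the copies of $m_0$ are not separated by the second digit, and Lemma~\ref{lem:special} demands that the third digit separate them. The third-digit shifts are again values of a linear form.

\begin{proof}[Proof of Proposition~\ref{prop:split}]
Assume \eqref{eq:H}, take $m_0$ from Lemma~\ref{lem:line}, and write $\kappa_{m_0,2}=\varepsilon\,\ell_{m_0,1}+p\,\eta$ with $\varepsilon\in\mathbb{Z}$ and an integral linear form $\eta$. Then
\[
\ell_{m_0,2}=(1+p\varepsilon)\,\ell_{m_0,1}+p^2\eta .
\]
By Lemma~\ref{lem:zero}, $\bar\eta$ vanishes at some point $Q\in m_0$. As $Q$ is concentrated, Lemma~\ref{lem:dichotomy}(b) gives $t_0\in\mathbb{Z}^3$, special at $Q$, with $Z(t_0)=\{(m_0,j):1\le j\le p\}$. For $a=\tilde Q+p(t_0+ps)$ we have $\ell_{m_0,j}(a)=p^2\psi_{m_0,j}(s)$, so dividing the displayed identity by $p^2$ yields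
\[
\psi_{m_0,2}(s)=(1+p\varepsilon)\,\psi_{m_0,1}(s)+\eta(a)\equiv\psi_{m_0,1}(s)+\eta(\tilde Q)\equiv\psi_{m_0,1}(s)\pmod p .
\]
Thus $\bar\psi_{m_0,1}$ and $\bar\psi_{m_0,2}$ have the same nonempty zero set, contrary to Lemma~\ref{lem:special}.
\end{proof}

\begin{remark}
The form $z^pF$ shows the pattern that the proof forces. The copies of the line $\lambda+jz$ are $\lambda+jz+p\,i\,z$ with $0\le i<p$, so the shifts $iz$ are distinct off the line $z=0$ and vanish on it. Splitting is used throughout, but decisively in the two applications of Lemma~\ref{lem:zero}, to $\kappa_{m,2}$ and to $\eta$. The hypothesis $n\ge3$ is used in the same places: in two variables $\ker m$ is $1$-dimensional, and a linear form need not vanish on it.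
\end{remark}

\section{Arbitrary forms and their reduction modulo \texorpdfstring{$p$}{p}}\label{sec:general}

The lower bound in (C) is part (A). The upper bound equals $v((k-1)!)$, as computed in Section~\ref{sec:intro}, so it follows from Schinzel's divisibility $D_{k,n}\mid(k-1)!$. We give a direct proof because it shows more: a ternary form that beats the split forms is forced to split modulo $p$, in exactly the way found in Lemma~\ref{lem:modp}. The advantage of $f_0$ over split forms is therefore invisible modulo $p$. Let $L\in\mathbb{F}_p[x,y,z]$ be the product of the $p^2+p+1$ lines.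

\begin{proposition}\label{prop:general}
Let $f\in\mathbb{Z}[x,y,z]$ be a form of degree $k$ with $\bar f\ne0$ whose values on $\mathbb{Z}^3$ are all divisible by $p^E$, where $E\ge(p+1)^2$. Then $\bar f$ is a constant multiple of $L^p$, and $E\le(p+1)^2+1$.
\end{proposition}

Part (C) follows: take $f\in S_{k,n}$ with $d(f)=D_{k,n}$, put $E=v(D_{k,n})$, which is at least $(p+1)^2$ by (A), and apply the proposition to the ternary form given by Lemma~\ref{lem:restrict}.

Without linear factors to count, the role of $N_P$ is played by the order of vanishing of $\bar f$ at $P$. For each point $P$ fix $\tilde P,b_1,b_2\in\mathbb{Z}^3$ reducing to a basis of $\mathbb{F}_p^3$, with $\tilde P$ representing $P$. For a nonzero form $g$ over $\mathbb{F}_p$, the polynomial $g(\tilde P+ub_1+wb_2)\in\mathbb{F}_p[u,w]$ is a dehomogenization of $g$ and hence nonzero. Its nonzero homogeneous part of least degree is the \emph{leading form} of $g$ at $P$, and the degree of that part is the \emph{order} $\operatorname{ord}_Pg$. Leading forms multiply, since $\mathbb{F}_p[u,w]$ is a domain, so orders add. Finite differences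 bound $E$ in terms of any coefficient that is prime to $p$.

\begin{lemma}\label{lem:local}
Let $f\in\mathbb{Z}[x,y,z]$ have all values divisible by $p^E$, and write $f(\tilde P+ub_1+wb_2)=\sum c_{ij}u^iw^j$. If $p\nmid c_{\alpha\beta}$, then $E\le\alpha+\beta+v(\alpha!\,\beta!)$.
\end{lemma}

\begin{proof}
Let $h(u,w)=f(\tilde P+p(ub_1+wb_2))=\sum p^{i+j}c_{ij}u^iw^j$. The Stirling numbers of the second kind are the integers defined by $u^i=\sum_{\alpha\le i}S(i,\alpha)[u]_\alpha$, and $S(i,i)=1$. With the difference operators $\Delta_u,\Delta_w$ in each variable, the rule for $\Delta^\alpha[x]_j$ from Section~\ref{sec:intro} gives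
\[
\Delta_u^\alpha\Delta_w^\beta h(0,0)=\alpha!\,\beta!\sum_{i\ge\alpha,\ j\ge\beta}p^{i+j}c_{ij}\,S(i,\alpha)S(j,\beta).
\]
The term $(i,j)=(\alpha,\beta)$ of the sum is $p^{\alpha+\beta}c_{\alpha\beta}$, and all other terms are divisible by $p^{\alpha+\beta+1}$. So the valuation of the left side is exactly $\alpha+\beta+v(\alpha!\,\beta!)$. The left side is also an integral combination of values of $f$, hence divisible by $p^E$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:general}]
\emph{Orders.} Let $r=\operatorname{ord}_P\bar f$ and choose $\alpha+\beta=r$ with $p\nmid c_{\alpha\beta}$. Since $\alpha!\,\beta!$ divides $r!$, Lemma~\ref{lem:local} gives $E\le r+v(r!)$. If $r\le p^2+p-1$, Legendre's formula gives $v(r!)\le p+1$, because $p^2+p-1<2p^2\le p^3$. Then $E\le p^2+2p$, contrary to the hypothesis. So $\operatorname{ord}_P\bar f\ge p^2+p$ at every point.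

\emph{The reduction.} A line has order $1$ at its points and order $0$ elsewhere, so $\operatorname{ord}_PL=p+1$. We show by induction that $L^s\mid\bar f$ for $0\le s\le p$; since $\deg L^p=k$, the case $s=p$ is the claim. Let $\bar f=L^sg$ with $s<p$. Then $\deg g=(p-s)(p^2+p+1)$, and at each point $\operatorname{ord}_Pg\ge\rho$, where $\rho=p^2+p-s(p+1)=(p-s)(p+1)$. Suppose that a line $m$ does not divide $g$, so that the restriction of $g$ to $\ker m$ is a nonzero binary form of degree $\deg g$. For $P\in m$ the space $\ker m$ is spanned by the reduction of $\tilde P$ and some combination $b$ of $\bar b_1,\bar b_2$, and $g(\tilde P+\tau b)$ is divisible by $\tau^\rho$. So the restriction is divisible by the $\rho$-th power of the linear form on $\ker m$ that vanishes at $P$. These $p+1$ linear forms are pairwise nonproportional, so $\deg g\ge(p+1)\rho=(p-s)(p+1)^2$, which is false because $(p+1)^2>p^2+p+1$. Hence every line divides $g$, and $L\mid g$.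

\emph{The bound.} Fix a point $P$. The lines through $P$ have as leading forms the $p+1$ nonzero linear forms in $u,w$ up to scalars, and the other lines have nonzero constants. Since $uw\prod_{c\ne0}(u-cw)=uw(u^{p-1}-w^{p-1})$, the leading form of $L$ is a nonzero constant times $u^pw-uw^p$. In characteristic $p$ the leading form of $\bar f$ is then a nonzero constant times $u^{p^2}w^p-u^pw^{p^2}$, so $p\nmid c_{p^2,p}$. Lemma~\ref{lem:local} with $(\alpha,\beta)=(p^2,p)$, together with $v((p^2)!)=p+1$ and $v(p!)=1$, gives
\[
E\le p^2+p+(p+1)+1=(p+1)^2+1 .\qedhere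
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{PRR} Devendra Prasad, Krishnan Rajkumar and A.~Satyanarayana Reddy, \emph{A Survey on Fixed Divisors}, arXiv:1709.08026 (2017).
\end{thebibliography}
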